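\title{Counting mutations in tropical $T$-systems of Dynkin biagrams}

\begin{abstract}
An admissible Dynkin biagram is a pair of commuting Dynkin diagrams $\Gamma,\Delta$, not necessarily connected or simply laced, on a common bipartite set of $r$ vertices. Its tropical $T$-system is a periodic piecewise-linear recurrence in which each step chooses either $\Gamma$ or $\Delta$. We prove the conjecture that, for generic initial data, one period contains exactly $h_\Gamma r$ steps choosing $\Gamma$ and $h_\Delta r$ steps choosing $\Delta$, where $h_\Gamma,h_\Delta$ are the Coxeter numbers; these are the numbers of roots of the two diagrams. The count holds separately on each class of vertices with the same value of the symmetrizer, and it holds for the tropical $Y$-system with arbitrary generic real data. The proof shows that the count does not change across a wall in the space of initial data, and evaluates it on a solution proportional to a Perron eigenvector. An example of type $A_4$ shows that the count does not refine to vertices or to orbits of diagram automorphisms.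
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Dynkin biagrams}

We write $[r]=\{1,\dots,r\}$ and $[a]_+=\max(a,0)$. A \emph{Cartan matrix of finite type} is an integer matrix $A$ with diagonal entries $2$ and nonpositive off-diagonal entries such that $DA$ is symmetric and positive definite for some positive diagonal matrix $D$. The indecomposable ones correspond to the connected Dynkin diagrams, whose Coxeter numbers are
\[
\begin{gathered}
h(A_n)=n+1,\quad h(B_n)=h(C_n)=2n,\quad h(D_n)=2n-2,\\
h(E_6)=12,\quad h(E_7)=18,\quad h(E_8)=30,\quad h(F_4)=12,\quad h(G_2)=6.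
\end{gathered}
\]
Thus $h\ge 2$ always, and $h$ is odd only in type $A_{2n}$. An irreducible root system of rank $r'$ and Coxeter number $h$ has $hr'$ roots.

A \emph{Dynkin biagram} is a pair $(\Gamma,\Delta)$ of $r\times r$ matrices with nonnegative integer entries and zero diagonal such that:
\begin{itemize}
\item[(a)] $\Gamma_{ij}\neq0$ if and only if $\Gamma_{ji}\neq0$, and likewise for $\Delta$; so each matrix defines a graph on $[r]$;
\item[(b)] the two graphs have no common edge;
\item[(c)] there is a coloring $\epsilon:[r]\to\{0,1\}$ with $\epsilon(i)\ne\epsilon(j)$ whenever $\Gamma_{ij}\ne0$ or $\Delta_{ij}\ne0$;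
\item[(d)] for each connected component $C$ of the graph of $\Gamma$, the matrix $2I-\Gamma|_C$ is a Cartan matrix of finite type, and likewise for $\Delta$.
\end{itemize}
An isolated vertex is a component of type $A_1$, with Coxeter number $2$ and two roots; in particular $\Gamma$ or $\Delta$ may be the zero matrix. The biagram is \emph{admissible} if $\Gamma\Delta=\Delta\Gamma$, and \emph{connected} if the union of the two graphs is connected.

Two families are worth keeping in mind. A single connected Dynkin diagram gives a biagram with $\Delta=0$. Two connected Dynkin diagrams with Cartan matrices $2I-G$ and $2I-G'$ give the product biagram $\Gamma=G\otimes I$, $\Delta=I\otimes G'$, colored by the sum of the two colorings; it is admissible because both products equal $G\otimes G'$. For $A_2$ and $A_2$ this is a square whose horizontal sides belong to $\Gamma$ and whose vertical sides belong to $\Delta$.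

\emph{From now on $(\Gamma,\Delta)$ is admissible and connected, $r\ge2$, and a coloring $\epsilon$ is fixed.} Then all components of $\Gamma$ have the same Coxeter number $h_\Gamma$, and all components of $\Delta$ have the same Coxeter number $h_\Delta$; we recall the reason in Lemma~\ref{lem:perron}. Admissibility is needed already here: on the path $1-2-3$ with the first edge in $\Gamma$ and the second in $\Delta$, one has $(\Gamma\Delta)_{13}=1\neq 0=(\Delta\Gamma)_{13}$, and $\Gamma$ has components $A_2$ and $A_1$. We put
\[
N=h_\Gamma+h_\Delta,\qquad M=\Gamma-\Delta,\qquad K_t=\{k\in[r]:\epsilon(k)\not\equiv t \pmod 2\}\quad(t\in\mathbb Z).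
\]
The set $K_t$ is a color class, and $K_{t+1}=K_{t-1}=[r]\setminus K_t$. Every vertex has a neighbor, since the biagram is connected and $r\ge2$, and by (b) no cancellation occurs in $\Gamma-\Delta$. Hence
\begin{equation}\label{eq:Mnonzero}
\text{every row and every column of $M$ is nonzero.}
\end{equation}

\subsection{The tropical $T$-system}

For $\lambda\in\mathbb R^r$ define real numbers $\tau_k(t)=\tau^\lambda_k(t)$, for $k\in[r]$ and $t\in\mathbb Z$ with $t\equiv\epsilon(k)\pmod 2$, by $\tau_k(\epsilon(k))=\lambda_k$ and
\begin{equation}\label{eq:T}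
\tau_k(t+1)+\tau_k(t-1)=\max\Big(\sum_i\Gamma_{ik}\tau_i(t),\ \sum_i\Delta_{ik}\tau_i(t)\Big)\qquad(k\in K_t).
\end{equation}
Only neighbors $i$ of $k$ enter on the right, and for them $\tau_i(t)$ is defined by (c). The recurrence can be solved for $\tau_k(t+1)$ or for $\tau_k(t-1)$, so it determines $\tau$ at all times, and every solution of \eqref{eq:T} is $\tau^\lambda$ for the $\lambda$ read off at times $0$ and $1$. The instance of \eqref{eq:T} with given $t$ and $k\in K_t$ is the \emph{mutation at $k$ at time $t$}. This system is known to be periodic, and, as in the formulation of the problem, we take this as given: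
\begin{equation}\label{eq:P}
\tau^\lambda_k(t+2N)=\tau^\lambda_k(t)\qquad\text{for all }\lambda\in\mathbb R^r\text{ and all }k,t .
\end{equation}

Call $\lambda$ \emph{generic} if the two arguments of the maximum in \eqref{eq:T} are never equal. (For $r=1$ both are always $0$, which is why that case is excluded.) For generic $\lambda$, a mutation is a \emph{$\Gamma$-mutation} if the maximum is the first argument, and a \emph{$\Delta$-mutation} otherwise. A \emph{window} is a set of $2N$ consecutive times. In a window each vertex is mutated $N$ times, so there are $Nr=h_\Gamma r+h_\Delta r$ mutations in all, and the shape of this number suggests how they should be divided. The following was posed in \cite{Chin}.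

\medskip
\noindent\textbf{Conjecture.} \emph{For generic $\lambda$, the number of $\Gamma$-mutations in one period is $h_\Gamma r$, the total number of roots of the root systems of the components of $\Gamma$, and the number of $\Delta$-mutations is $h_\Delta r$, the total number of roots of the root systems of the components of $\Delta$.}
\medskip

The two descriptions of each number agree, because a component with $r'$ vertices contributes $h_\Gamma r'$ roots. It is not evident from \eqref{eq:T} that the number of $\Gamma$-mutations is independent of $\lambda$, and this is the heart of the matter: the number of $\Gamma$-mutations at a single vertex does depend on $\lambda$ (Section~\ref{sec:fine}).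

\subsection{Results}

By Lemma~\ref{lem:perron} below there is a vector $d\in\mathbb Z_{>0}^r$, unique up to scale, with $d_i\Gamma_{ij}=d_j\Gamma_{ji}$ and $d_i\Delta_{ij}=d_j\Delta_{ji}$ for all $i,j$. We call it the \emph{symmetrizer}, fix it, and put $r_\delta=\#\{k:d_k=\delta\}$. The conjecture is true in the following refined form.

\begin{theorem}\label{thm:T}
For generic $\lambda$ and any window of $2N$ consecutive times, the number of $\Gamma$-mutations is $h_\Gamma r$ and the number of $\Delta$-mutations is $h_\Delta r$. More precisely, for each $\delta$, at the vertices with $d_k=\delta$ there are exactly $h_\Gamma r_\delta$ $\Gamma$-mutations and $h_\Delta r_\delta$ $\Delta$-mutations.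
\end{theorem}

The type of a mutation is the sign of the difference of the two arguments of the maximum, and these differences satisfy a closed recurrence of their own. The \emph{tropical $Y$-system} is the recurrence for real numbers $y_k(t)$, with $t\in\mathbb Z$ and $k\in K_t$,
\begin{equation}\label{eq:Y}
y_k(t+1)+y_k(t-1)=\sum_i\Gamma_{ik}[y_i(t)]_+-\sum_i\Delta_{ik}[-y_i(t)]_+\qquad(k\in K_{t+1}).
\end{equation}
The \emph{state} at time $t$ is the vector $Y(t)\in\mathbb R^r$ with $Y_k(t)=y_k(t)$ for $k\in K_t$ and $Y_k(t)=y_k(t-1)$ for $k\notin K_t$. The state at one time may be arbitrary and determines the solution in both time directions. A solution is \emph{generic} if no $y_k(t)$ vanishes.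

\begin{theorem}\label{thm:Y}
Every solution of \eqref{eq:Y} satisfies $y_k(t+2N)=y_k(t)$. For every generic solution, every $\delta$ and every window $W$ of $2N$ consecutive times,
\begin{align*}
\#\{(k,t):t\in W,\ k\in K_t,\ d_k=\delta,\ y_k(t)>0\}&=h_\Gamma r_\delta,\\
\#\{(k,t):t\in W,\ k\in K_t,\ d_k=\delta,\ y_k(t)<0\}&=h_\Delta r_\delta.
\end{align*}
\end{theorem}

Theorem~\ref{thm:T} follows from Theorem~\ref{thm:Y} by a short computation (Section~\ref{sec:TtoY}). The proof of Theorem~\ref{thm:Y} has three parts. Periodicity is transferred from \eqref{eq:T} to \eqref{eq:Y} through a cluster algebra with one frozen variable (Section~\ref{sec:period}). Next, the evolution \eqref{eq:Y} is linear on each chamber of a hyperplane arrangement in the space of states, and periodicity forces the sign changes at a wall to cancel (Sections~\ref{sec:linear} and~\ref{sec:wall}). So the count may be evaluated on a single solution, and we take one proportional to a Perron eigenvector (Section~\ref{sec:eval}). This last solution explains the answer. While it is positive, \eqref{eq:Y} is the linear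 recurrence of $\Gamma$, whose Perron eigenvalue is $2\cos(\pi/h_\Gamma)$, so the solution follows $\sin(\pi t/h_\Gamma)$ and stays positive for $h_\Gamma$ steps; then it is negative for $h_\Delta$ steps. A window contains two positive runs, and on average half of the vertices are mutated at each time, which gives $2h_\Gamma\cdot r/2$.

\section{The case $A_2$}\label{sec:A2}

Let $\Gamma$ be the diagram $A_2$, a single edge, and $\Delta=0$. Then $r=2$, $h_\Gamma=3$, $h_\Delta=2$, $N=5$, and the theorems predict $6$ positive and $4$ negative values in $10$ steps. One vertex is mutated at each time; writing $y_t$ for the value at time $t$, the recurrence \eqref{eq:Y} becomes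
\[
y_{t+1}+y_{t-1}=[y_t]_+ .
\]
Take the state $(a,c)=(y_0,y_{-1})$ as coordinates. Iterating $y_{t+1}=[y_t]_+-y_{t-1}$ in each of five open cones gives
\[
\begin{array}{ll|ccccc|c}
&\text{cone}&y_0&y_1&y_2&y_3&y_4&\text{signs}\\ \hline
\mathrm{I}&a<0,\ c<0& a&-c&-a-c&-a&c&{-}{+}{+}{+}{-}\\
\mathrm{II}&a>0,\ c<0& a&a-c&-c&-a&c&{+}{+}{+}{-}{-}\\
\mathrm{III}&a>c>0& a&a-c&-c&c-a&c&{+}{+}{-}{-}{+}\\
\mathrm{IV}&c>a>0& a&a-c&-a&c-a&c&{+}{-}{-}{+}{+}\\
\mathrm{V}&a<0,\ c>0& a&-c&-a&c-a&c&{-}{-}{+}{+}{+}
\end{array}
\]
and $y_5=[y_4]_+-y_3=a$ in every row. So the state returns after five steps. Outside the five cones one of $y_0=a$, $y_{-1}=c$, $y_1=[a]_+-c$ vanishes, so the cones contain exactly the generic states. Each row has three plus signs and two minus signs, which confirms the counts $6$ and $4$.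

To see why the rows agree, cross the wall $a=0$ from cone I to cone II. Two values vanish on the wall, $y_0=a$ and $y_3=-a$, and they change sign in opposite directions. This is forced by periodicity, in the following way. When $y_0$ becomes positive, the first step changes from $y_1=-c$ to $y_1=a-c$; that is, row II starts as row I composed with the shear $c\mapsto c-a$, which fixes the wall pointwise. The signs of $y_1$ and $y_2$ are the same on both sides, so the next two steps are the same linear maps, and the entries $y_1,y_2,y_3$ of row II are still those of row I composed with the shear. At time $3$ the step changes again, because $y_3$ has become negative. The sheared value of $y_4$ would be $c-a$, while the true value is $c$: the second event has contributed the opposite shear. Since the evolution over a period is the identity on both sides of the wall, the shears must cancel, and so the sign changes from $-$ to $+$ are as many as those from $+$ to $-$.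

In the plane, a linear map of determinant $1$ fixing the wall pointwise can only shear along the wall. In higher rank the shears could a priori point in different directions and have different lengths, and could then cancel without the signs canceling. An invariant bivector (Lemma~\ref{lem:bivector}) will show that they are all parallel, and a pair of invariant lattices (Lemma~\ref{lem:lattice}) that they all have the same length.

\section{Perron vectors and the symmetrizer}\label{sec:perron}

Each component of $\Gamma$ or $\Delta$ has a symmetrizer, determined up to a scalar. The union of the two graphs has cycles in general, so it has to be shown that these scalars can be chosen compatibly. Common Perron eigenvectors of $\Gamma$ and $\Delta$ do this, and one of them will also provide the solution on which we evaluate the count.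

We use two standard facts. The \emph{Perron--Frobenius theorem}: if $S$ is a nonnegative square matrix with symmetric zero pattern and connected graph, then its spectral radius is an eigenvalue whose eigenspace is a line spanned by a vector with positive entries, and every positive eigenvector of $S$ lies on this line. The \emph{spectrum of a Dynkin diagram}: if $A$ is the Cartan matrix of a connected Dynkin diagram with Coxeter number $h$, then $2I-A$ has spectral radius $2\cos(\pi/h)$; see \cite[Ch.~V, \S6]{Bourbaki} and \cite[\S\S3.16--3.20]{Humphreys}. For $A_1$ this is $0$.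

\begin{lemma}\label{lem:perron}
\begin{itemize}
\item[(i)] All components of $\Gamma$ have the same Coxeter number $h_\Gamma$, and all components of $\Delta$ have the same Coxeter number $h_\Delta$. With $\mu_\Gamma=2\cos(\pi/h_\Gamma)$ and $\mu_\Delta=2\cos(\pi/h_\Delta)$, there are vectors $u,v\in\mathbb R^r_{>0}$ such that
\[
\Gamma v=\mu_\Gamma v,\qquad \Delta v=\mu_\Delta v,\qquad \Gamma^Tu=\mu_\Gamma u,\qquad \Delta^Tu=\mu_\Delta u .
\]
\item[(ii)] There is $d\in\mathbb Z^r_{>0}$, unique up to scale, with $d_i\Gamma_{ij}=d_j\Gamma_{ji}$ and $d_i\Delta_{ij}=d_j\Delta_{ji}$ for all $i,j$. Consequently $d_iM_{ij}=d_jM_{ji}$.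
\end{itemize}
\end{lemma}

\begin{proof}
(i) The matrix $S=\Gamma+\Delta$ has connected graph. Let $v$ and $u$ be positive eigenvectors of $S$ and $S^T$. By admissibility $\Gamma$ commutes with $S$, so $\Gamma v$ lies in the eigenspace of $v$, and $\Gamma v=\mu v$ for some real $\mu$. Let $C$ be a component of $\Gamma$. The rows of $\Gamma$ indexed by $C$ are supported on $C$, so the restriction $v_C$ is a positive eigenvector of $\Gamma|_C$ with eigenvalue $\mu$. Hence $\mu$ is the spectral radius of $\Gamma|_C$, that is, $\mu=2\cos(\pi/h_C)$, where $h_C$ is the Coxeter number of $C$. This holds for every $C$, so $h_C$ does not depend on $C$. The same argument applies to $\Delta$, and to the transposed matrices, which have the same spectral radii.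

(ii) Set $d_i=u_i/v_i$. Let $C$ be a component of $\Gamma$, and choose $d'_i>0$ $(i\in C)$ with $d'_i\Gamma_{ij}=d'_j\Gamma_{ji}$, as is possible by (d). For $j\in C$,
\[
\sum_{i\in C}\Gamma_{ij}\,d'_iv_i=d'_j\sum_{i\in C}\Gamma_{ji}v_i=\mu_\Gamma\, d'_jv_j ,
\]
so $(d'_iv_i)_{i\in C}$ is a positive eigenvector of $(\Gamma|_C)^T$. So is $u_C$, and the two are proportional. Hence $d|_C$ is proportional to $d'$, and $d$ symmetrizes $\Gamma$. In the same way $d$ symmetrizes $\Delta$. Along an edge the ratio $d_i/d_j$ must equal the rational number $\Gamma_{ji}/\Gamma_{ij}$ or $\Delta_{ji}/\Delta_{ij}$. By connectedness, $d$ is therefore unique up to scale and can be scaled to have positive integer entries.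
\end{proof}

We write $D$ for the diagonal matrix with entries $d_1,\dots,d_r$, and $\mathbf e_1,\dots,\mathbf e_r$ for the standard basis of column vectors.

\section{From the $T$-system to the $Y$-system}\label{sec:TtoY}

\begin{proof}[Proof of Theorem~\ref{thm:T}, assuming Theorem~\ref{thm:Y}]
Let $\tau=\tau^\lambda$. For $i\in K_t$ put
\[
P_i(t)=\sum_j\Gamma_{ji}\tau_j(t),\qquad Q_i(t)=\sum_j\Delta_{ji}\tau_j(t),\qquad y_i(t)=P_i(t)-Q_i(t).
\]
Then $\lambda$ is generic if and only if no $y_i(t)$ vanishes, and the mutation at $i$ at time $t$ is a $\Gamma$-mutation if and only if $y_i(t)>0$. It remains to show that $y$ solves \eqref{eq:Y}. The maximum in \eqref{eq:T} can be written in two ways,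
\[
\tau_i(t+1)+\tau_i(t-1)=Q_i(t)+[y_i(t)]_+=P_i(t)+[-y_i(t)]_+ .
\]
Let $k\in K_{t+1}$; its neighbors lie in $K_t$. Using the first form for $\Gamma$-neighbors and the second for $\Delta$-neighbors, we get
\[
y_k(t+1)+y_k(t-1)=\sum_i\Gamma_{ik}\big(Q_i(t)+[y_i(t)]_+\big)-\sum_i\Delta_{ik}\big(P_i(t)+[-y_i(t)]_+\big).
\]
The terms that do not appear in \eqref{eq:Y} add up to $\sum_i\Gamma_{ik}Q_i(t)-\sum_i\Delta_{ik}P_i(t)=\sum_j(\Delta\Gamma-\Gamma\Delta)_{jk}\tau_j(t)$, which vanishes by admissibility. The totals $h_\Gamma r$ and $h_\Delta r$ follow by summing over $\delta$.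
\end{proof}

\begin{remark}\label{rem:singular}
The solution $y$ obtained from $\tau^\lambda$ has state $Y(1)=M^T\lambda$. So when $M$ is singular, most solutions of \eqref{eq:Y} do not come from the $T$-system, and Theorem~\ref{thm:Y} says more than Theorem~\ref{thm:T}. The extra generality is also what makes the proof work. If $h_\Gamma=h_\Delta$, as for the square, then $M^Tu=0$, and every solution of \eqref{eq:T} of the form $\tau_k(t)=u_kg(t)$ has $y=0$; the Perron solution on which we evaluate the count is available only in the $Y$-system. The price is that periodicity of \eqref{eq:Y} does not follow from \eqref{eq:P} by substitution and needs an argument.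
\end{remark}

\section{Periodicity of the tropical $Y$-system}\label{sec:period}

\begin{proposition}\label{prop:period}
Every real solution of \eqref{eq:Y} satisfies $y_k(t+2N)=y_k(t)$.
\end{proposition}

The plan is to record an integral solution $y$ in the exponents of an extra variable $z$ in a birational lift of \eqref{eq:T}. Ignoring $z$ and tropicalizing gives back \eqref{eq:T}, for which periodicity is known. The Laurent phenomenon is rigid enough to lift this to periodicity of the birational system, and $y$ can be read off from that system.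

\subsection{Seeds and mutation}

Let $\mathcal F$ be a field of rational functions over $\mathbb Q$ in $r+1$ variables, one of which is called $z$. A \emph{seed} with frozen variable $z$ consists of a \emph{cluster} $x=(x_1,\dots,x_r)$ such that $x_1,\dots,x_r,z$ are algebraically independent and generate $\mathcal F$, and an integer matrix $(b_{ij})$ with rows $i\in\{0\}\cup[r]$ and columns $j\in[r]$ whose square part $B=(b_{ij})_{i,j\in[r]}$ is skew-symmetrizable; for us, $DB$ will be skew-symmetric. We write $c_j=b_{0j}$ for the \emph{frozen row}. \emph{Mutation} at $k\in[r]$ replaces $x_k$ by the element $x'_k$ with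
\[
x_kx_k'=z^{[c_k]_+}\prod_{i\in[r]} x_i^{[b_{ik}]_+}+z^{[-c_k]_+}\prod_{i\in[r]} x_i^{[-b_{ik}]_+},
\]
and replaces the matrix by
\[
b'_{ij}=\begin{cases}-b_{ij}& i=k\text{ or }j=k,\\ b_{ij}+\operatorname{sgn}(b_{ik})[b_{ik}b_{kj}]_+&\text{otherwise.}\end{cases}
\]
The result is again a seed, and mutating twice at $k$ gives back the original seed. The \emph{Laurent phenomenon} \cite[Thm.~3.1]{FZ} says that if two seeds are related by a sequence of mutations, then every variable of one cluster is a Laurent polynomial in the other cluster with coefficients in $\mathbb Z[z^{\pm1}]$.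

If $K\subseteq[r]$ satisfies $b_{kk'}=0$ for all $k,k'\in K$, then mutation at $k\in K$ leaves the rows and columns indexed by the other $k'\in K$ unchanged. So the mutations at the elements of $K$ commute. Their composite $\mu_K$ is an involution; it negates the rows and columns indexed by $K$, and adds $\sum_{k\in K}\operatorname{sgn}(b_{ik})[b_{ik}b_{kj}]_+$ to $b_{ij}$ for $i,j\notin K$.

Fix an integral solution $y$ of \eqref{eq:Y}. For $t\in\mathbb Z$ define a matrix $\widetilde B^{(t)}$, with square part $B^{(t)}$, by
\[
b_{ik}=\begin{cases}M_{ik}&k\in K_t,\\-M_{ik}&k\notin K_t,\end{cases}\qquad\qquad c_k=\begin{cases}-y_k(t)&k\in K_t,\\ y_k(t-1)&k\notin K_t.\end{cases}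
\]
An entry $b_{ik}$ is nonzero only if $i$ and $k$ have different colors, and then $b_{ik}$ and $b_{ki}$ carry opposite sign conventions; so $d_iM_{ik}=d_kM_{ki}$ gives $d_ib_{ik}=-d_kb_{ki}$.

\begin{lemma}\label{lem:seed}
$\mu_{K_t}$ sends $\widetilde B^{(t)}$ to $\widetilde B^{(t+1)}$.
\end{lemma}

\begin{proof}
The entries of $B^{(t)}$ joining the two colors change sign, which is what the passage from $K_t$ to its complement $K_{t+1}$ requires. Let $i,j\in[r]\setminus K_t$, so that $b_{ij}=0$. For $k\in K_t$ we have $b_{ik}=M_{ik}$ and $b_{kj}=-M_{kj}$, and $[b_{ik}b_{kj}]_+\neq0$ only if $M_{ik}$ and $M_{kj}$ have opposite signs. The contribution of $k$ is $\Gamma_{ik}\Delta_{kj}$ if $M_{ik}>0$ and $-\Delta_{ik}\Gamma_{kj}$ if $M_{ik}<0$; by (b) it equals $\Gamma_{ik}\Delta_{kj}-\Delta_{ik}\Gamma_{kj}$ in all cases. So the new entry is $(\Gamma\Delta-\Delta\Gamma)_{ij}=0$.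

In the frozen row, $c_k$ becomes $y_k(t)$ for $k\in K_t$, as required since $k\notin K_{t+1}$. For $j\notin K_t$, the contribution of $k\in K_t$ is $\operatorname{sgn}(c_k)[-c_kM_{kj}]_+$ with $c_k=-y_k(t)$. It equals $\Delta_{kj}[-y_k(t)]_+$ if $y_k(t)<0$ and $-\Gamma_{kj}[y_k(t)]_+$ if $y_k(t)>0$. So the new entry is
\[
y_j(t-1)+\sum_k\Delta_{kj}[-y_k(t)]_+-\sum_k\Gamma_{kj}[y_k(t)]_+=-y_j(t+1)
\]
by \eqref{eq:Y}, as required since $j\in K_{t+1}$.
\end{proof}

Choose a seed $\Sigma_0$ with matrix $\widetilde B^{(0)}$, and define seeds $\Sigma_t$ for all $t\in\mathbb Z$ by $\Sigma_{t+1}=\mu_{K_t}\Sigma_t$, which is the same as $\Sigma_t=\mu_{K_t}\Sigma_{t+1}$. By Lemma~\ref{lem:seed}, $\Sigma_t$ has matrix $\widetilde B^{(t)}$. Denote the $i$-th variable of $\Sigma_t$ by $T_i(t)$ if $i\notin K_t$ and by $T_i(t-1)$ if $i\in K_t$; the names are consistent because $\mu_{K_t}$ keeps the variables with $i\notin K_t$. Since $[M_{ik}]_+=\Gamma_{ik}$ and $[-M_{ik}]_+=\Delta_{ik}$, the exchange relations read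
\begin{equation}\label{eq:E}
T_k(t+1)T_k(t-1)=z^{[-y_k(t)]_+}\prod_iT_i(t)^{\Gamma_{ik}}+z^{[y_k(t)]_+}\prod_iT_i(t)^{\Delta_{ik}}\qquad(k\in K_t).
\end{equation}

\subsection{Tropicalization}

Fix a cluster $x$ and a point $(\lambda,\zeta)\in\mathbb R^r\times\mathbb R$. Give the monomial $x^{n}z^{m}$ the weight $\langle\lambda,n\rangle+\zeta m$, and for a nonzero Laurent polynomial $F\in\mathbb Z[x^{\pm1},z^{\pm1}]$ let $\operatorname{wt}(F)$ be the largest weight of a monomial occurring in $F$. Then $\operatorname{wt}(FG)=\operatorname{wt}(F)+\operatorname{wt}(G)$, because the top-weight parts of $F$ and $G$ have nonzero product in a domain. If $F$ and $G$ have nonnegative coefficients, no monomials cancel and $\operatorname{wt}(F+G)=\max(\operatorname{wt}(F),\operatorname{wt}(G))$.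

An element of $\mathcal F$ is \emph{subtraction-free} in $x,z$ if it equals $F/G$ for nonzero polynomials $F,G$ with nonnegative integer coefficients. Such elements are closed under sums, products and quotients. Put $\operatorname{wt}(F/G)=\operatorname{wt}(F)-\operatorname{wt}(G)$. By multiplicativity this is well defined and agrees with the previous definition when $F/G$ happens to be a Laurent polynomial. On subtraction-free elements $\operatorname{wt}$ turns products, quotients and sums into sums, differences and maxima; for sums, write $F/G+F'/G'=(FG'+F'G)/GG'$.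

\begin{proof}[Proof of Proposition~\ref{prop:period}]
\emph{Reduction to integral solutions.} Let $\Phi:\mathbb R^r\to\mathbb R^r$ send $Y(0)$ to $Y(2N)$. The recurrence is invariant under even shifts of time and a solution is determined by one state, so it suffices to show that $\Phi$ is the identity. The map $\Phi$ is continuous and satisfies $\Phi(\theta\eta)=\theta\Phi(\eta)$ for $\theta>0$. So it is enough to show that $\Phi$ fixes $\mathbb Z^r$, and an integral state generates an integral solution. Fix such a solution $y$ and the elements $T_k(t)$ above.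

\emph{The tropicalized exchange relation.} Fix $s\in\mathbb Z$, and let $x$ be the cluster of $\Sigma_s$ and $X$ that of $\Sigma_{s+2N}$. Thus $x_k=T_k(s_k)$ and $X_k=T_k(s_k+2N)$, where $s_k\in\{s-1,s\}$ has the parity of $\epsilon(k)$. Solving \eqref{eq:E} forward and backward shows that every $T_k(t)$ is subtraction-free in $x,z$. The weights $\tau_k(t)=\operatorname{wt}(T_k(t))$ at a point $(\lambda,\zeta)$ satisfy $\tau_k(s_k)=\lambda_k$ and
\begin{equation}\label{eq:Etrop}
\tau_k(t+1)+\tau_k(t-1)=\max\Big(\zeta[-y_k(t)]_++\sum_i\Gamma_{ik}\tau_i(t),\ \zeta[y_k(t)]_++\sum_i\Delta_{ik}\tau_i(t)\Big).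
\end{equation}

\emph{Step 1: $X_k=x_kq_k$ with $q_k\in\mathbb Z[z^{\pm1}]$.} By the Laurent phenomenon, $X_k\in\mathbb Z[x^{\pm1},z^{\pm1}]$. For $\zeta=0$, \eqref{eq:Etrop} is \eqref{eq:T}, so \eqref{eq:P} gives $\operatorname{wt}(X_k)=\tau_k(s_k+2N)=\lambda_k$. Hence every monomial $x^nz^m$ of $X_k$ satisfies $\langle\lambda,n\rangle\le\lambda_k$ for all $\lambda\in\mathbb R^r$. Applying this to $\lambda$ and $-\lambda$ gives $n=\mathbf e_k$.

\emph{Step 2: $q_k=z^{a_k}$ for some $a_k\in\mathbb Z$.} Step 1 did not use that $s+2N$ is later than $s$. With the roles of $x$ and $X$ exchanged it gives $x_k=X_kq'_k$ with $q'_k\in\mathbb Z[z^{\pm1}]$. So $q_k$ is a unit of $\mathbb Z[z^{\pm1}]$, that is, $q_k=\pm z^{a_k}$. The sign is $+$ because a subtraction-free element is positive at $x_1=\dots=x_r=z=1$.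

\emph{Step 3: $a_k=0$.} Take $(\lambda,\zeta)=(0,-1)$, so that $-\operatorname{wt}$ is the order of vanishing at $z=0$. One of $[y_k(t)]_+$ and $[-y_k(t)]_+$ is zero and the other is nonnegative, so $\tau\equiv0$ solves \eqref{eq:Etrop}. It has the right values at the times $s_k$, so it is the solution. Hence $-a_k=\operatorname{wt}(x_kz^{a_k})=\operatorname{wt}(X_k)=0$.

\emph{Step 4: reading off $y$.} Since $s$ was arbitrary, $T_k(t+2N)=T_k(t)$ whenever defined. Fix $t$ and $k\in K_t$, and let $U=\prod_iT_i(t)^{\Gamma_{ik}}$, $V=\prod_iT_i(t)^{\Delta_{ik}}$. Comparing \eqref{eq:E} at times $t$ and $t+2N$ gives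
\[
z^{[-y_k(t)]_+}U+z^{[y_k(t)]_+}V=z^{[-y_k(t+2N)]_+}U+z^{[y_k(t+2N)]_+}V .
\]
The $T_i(t)$ belong to the cluster of $\Sigma_t$, so they are algebraically independent over $\mathbb Q(z)$, and $U,V$ are distinct monomials in them because column $k$ of $M$ is nonzero by \eqref{eq:Mnonzero}. So the exponents of $z$ agree, and $y_k(t+2N)=y_k(t)$ since $y=[y]_+-[-y]_+$.
\end{proof}

This gives the first assertion of Theorem~\ref{thm:Y}. It also shows that the counts in the second assertion do not depend on the window.

\section{The linear pieces and their invariants}\label{sec:linear}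

Let $E=\{(i,t):0\le t<2N,\ i\in K_t\}$ be the set of \emph{events} in the window starting at $0$. For $\eta\in\mathbb R^r$ let $y_i(t;\eta)$ and $Y(t;\eta)$ be the values and states of the solution of \eqref{eq:Y} with $Y(0)=\eta$; they are continuous in $\eta$. By periodicity the solution is generic if and only if $y_i(t;\eta)\ne0$ for all $(i,t)\in E$, and we then call $\eta$ generic.

Once the signs of the $y_i(t)$ are prescribed, a step of \eqref{eq:Y} is linear: the contribution $\Gamma_{ik}[y_i]_+-\Delta_{ik}[-y_i]_+$ of a vertex $i$ is $\Gamma_{ik}y_i$ if $y_i\ge0$ and $\Delta_{ik}y_i$ if $y_i\le0$. Accordingly, for a \emph{sign vector} $\sigma:E\to\{+,-\}$ and $0\le t<2N$, let $A^\sigma_t$ be the matrix of the linear map $Y\mapsto Y'$ given by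
\begin{equation}\label{eq:A}
Y'_i=Y_i\ \ (i\in K_t),\qquad Y'_k=-Y_k+\sum_{i\in K_t}a_{ik}Y_i\ \ (k\notin K_t),\qquad a_{ik}=\begin{cases}\Gamma_{ik}&\sigma(i,t)=+,\\ \Delta_{ik}&\sigma(i,t)=-.\end{cases}
\end{equation}
Put $\Psi^\sigma_t=A^\sigma_{t-1}\cdots A^\sigma_0$ for $0\le t\le 2N$, with $\Psi^\sigma_0=I$, and for $(i,t)\in E$ let $\phi^\sigma_{i,t}=\mathbf e_i^T\Psi^\sigma_t$, a row vector, which we regard as a linear form on $\mathbb R^r$. Say that $\sigma$ is \emph{compatible} with $\eta$ if $\sigma(i,t)$ is the sign of $y_i(t;\eta)$ whenever this number is nonzero. Every $\eta$ has a compatible $\sigma$, and then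
\begin{equation}\label{eq:compat}
Y(t;\eta)=\Psi^\sigma_t\eta\quad(0\le t\le 2N),\qquad y_i(t;\eta)=\phi^\sigma_{i,t}(\eta)\quad((i,t)\in E).
\end{equation}

To compare the pieces on two sides of a wall we need structures that all the maps $A^\sigma_t$ preserve, whatever $\sigma$ is. The first are two lattices of linear forms,
\[
L=\bigoplus_k\mathbb Z\,\mathbf e_k^T,\qquad L'=\bigoplus_k\mathbb Z\,d_k^{-1}\mathbf e_k^T=LD^{-1}.
\]
A nonzero element of a lattice is \emph{primitive} if it is not $m$ times a lattice element for an integer $m\ge2$. Members of a $\mathbb Z$-basis are primitive. A line through the origin meets a lattice in $0$ or in an infinite cyclic group, so it contains at most one primitive element up to sign.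

\begin{lemma}\label{lem:lattice}
The determinant of $\Psi^\sigma_t$ is $\pm1$ and does not depend on $\sigma$. For every $\sigma$ and every $(i,t)\in E$, the form $\phi^\sigma_{i,t}$ is primitive in $L$ and the form $d_i^{-1}\phi^\sigma_{i,t}$ is primitive in $L'$.
\end{lemma}

\begin{proof}
With the coordinates in $K_t$ listed first, $A^\sigma_t$ is a block triangular integer matrix with diagonal blocks $I$ and $-I$. So $A^\sigma_t\in GL_r(\mathbb Z)$, with determinant $(-1)^{r-|K_t|}$. Hence $\Psi^\sigma_t\in GL_r(\mathbb Z)$, and its rows are a basis of $L$. The matrix $D^{-1}A^\sigma_tD$ has the same diagonal blocks, and its remaining entries $d_k^{-1}a_{ik}d_i$ equal $\Gamma_{ki}$ or $\Delta_{ki}$ by Lemma~\ref{lem:perron}(ii). So $D^{-1}\Psi^\sigma_tD\in GL_r(\mathbb Z)$; its rows $d_k^{-1}\mathbf e_k^T\Psi^\sigma_tD$ are a basis of $L$, and the forms $d_k^{-1}\mathbf e_k^T\Psi^\sigma_t$ are a basis of $LD^{-1}=L'$.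
\end{proof}

The second structure converts linear forms into vectors. When the sign at the event $(i,t)$ flips, the matrix $A^\sigma_t$ changes by a multiple of $m_i\mathbf e_i^T$, where
\[
m_i=\sum_kM_{ik}\mathbf e_k
\]
is row $i$ of $M$ written as a column. We shall have to transport $m_i$ back to time $0$. This is easy if $m_i$ is the image of the form $\mathbf e_i^T$ under a tensor that the evolution preserves, since the transport of $\mathbf e_i^T$ is $\phi^\sigma_{i,t}$. The skew-symmetrized exchange matrix is such a tensor. Let $\Pi_t=-DB^{(t)}$; explicitly, $(\Pi_t)_{ik}=d_iM_{ik}$ for $i\in K_t$ and $(\Pi_t)_{ik}=-d_iM_{ik}$ for $i\notin K_t$. It is skew-symmetric and does not depend on any solution $y$.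

\begin{lemma}\label{lem:bivector}
$A^\sigma_t\,\Pi_t\,(A^\sigma_t)^T=\Pi_{t+1}$ for all $\sigma$ and $t$. Consequently $\Psi^\sigma_t\,\Pi_0\,(\Psi^\sigma_t)^T=\Pi_t$.
\end{lemma}

\begin{proof}
For linear forms $\phi,\psi$ put $\{\phi,\psi\}=\phi\,\Pi_t\,\psi^T$, a skew-symmetric pairing. Regarding $Y_i$ and $Y'_i$ in \eqref{eq:A} as linear forms, we must show $\{Y'_i,Y'_k\}=(\Pi_{t+1})_{ik}$. Recall that $\{Y_i,Y_j\}=0$ if $i,j$ have the same color, and $\{Y_i,Y_k\}=d_iM_{ik}$ for $i\in K_t$.

For $i,j\in K_t$, $\{Y'_i,Y'_j\}=\{Y_i,Y_j\}=0$. For $i\in K_t$ and $k\notin K_t$, $\{Y'_i,Y'_k\}=-\{Y_i,Y_k\}=-d_iM_{ik}$, which is $(\Pi_{t+1})_{ik}$ since $i\notin K_{t+1}$; the case $i\notin K_t$, $k\in K_t$ follows by skew-symmetry. For $k,l\notin K_t$ only the cross terms survive: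
\[
\{Y'_k,Y'_l\}=-\sum_{i\in K_t}a_{il}\{Y_k,Y_i\}-\sum_{i\in K_t}a_{ik}\{Y_i,Y_l\}=\sum_{i\in K_t}d_i\,(a_{il}M_{ik}-a_{ik}M_{il}).
\]
If $\sigma(i,t)=+$, the bracket is $\Gamma_{il}(\Gamma_{ik}-\Delta_{ik})-\Gamma_{ik}(\Gamma_{il}-\Delta_{il})$; if $\sigma(i,t)=-$, it is $\Delta_{il}(\Gamma_{ik}-\Delta_{ik})-\Delta_{ik}(\Gamma_{il}-\Delta_{il})$. Both equal $\Gamma_{ik}\Delta_{il}-\Delta_{ik}\Gamma_{il}$, so the sign has disappeared. Using $d_i\Gamma_{ik}=d_k\Gamma_{ki}$ and $d_i\Delta_{ik}=d_k\Delta_{ki}$, the sum becomes $d_k(\Gamma\Delta-\Delta\Gamma)_{kl}$, which is $0$ by admissibility.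
\end{proof}

\section{Wall-crossing}\label{sec:wall}

For generic $\eta$ put $n_\delta(\eta)=\#\{(i,t)\in E: d_i=\delta,\ y_i(t;\eta)>0\}$.

\begin{proposition}\label{prop:wall}
For each $\delta$, the number $n_\delta(\eta)$ does not depend on the generic point $\eta$.
\end{proposition}

\begin{proof}
\emph{Reduction to one wall.} Let $\mathcal A$ be the finite set of hyperplanes $\ker\phi^\sigma_{i,t}$, over all $\sigma$ and all $(i,t)\in E$; the forms are nonzero by Lemma~\ref{lem:lattice}. By \eqref{eq:compat}, a point off $\mathcal A$ (that is, on none of these hyperplanes) is generic. So on each \emph{chamber}, a connected component of the complement of $\mathcal A$, the continuous functions $y_i(t;\cdot)$ have constant nonzero signs and $n_\delta$ is constant. A generic point on a member of $\mathcal A$ can be moved into a chamber without changing any of the finitely many signs. So it suffices to compare two points $\eta_0,\eta_1$ off $\mathcal A$.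

If the segment from $\eta_0$ to $\eta_1$ meets $H\cap H'$ for distinct $H,H'\in\mathcal A$, then $\eta_1$ lies in the span of $\eta_0$ and $H\cap H'$, which has dimension at most $r-1$. Finitely many proper subspaces do not cover the chamber of $\eta_1$, so after moving $\eta_1$ within its chamber this does not happen. The segment then meets $\mathcal A$ in finitely many points, at each of which it crosses exactly one hyperplane. It remains to show that $n_\delta$ is the same on both sides of such a point.

So let $p$ lie on exactly one $H\in\mathcal A$, and write $H=\ker\ell$ with $\ell$ primitive in $L$. Let $U$ be an open ball around $p$ meeting no other member of $\mathcal A$, and $U_\pm=U\cap\{\pm\ell>0\}$. Each half-ball lies in a chamber and has a constant sign vector $\sigma^\pm$. We write $A^\pm_t,\Psi^\pm_t,\phi^\pm_{i,t}$ for the corresponding objects.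

\emph{The two pieces differ by a shear.} The state $Y(t;\cdot)$ is continuous and equals $\Psi^\pm_t$ on $U_\pm$. So $\Psi^+_t=\Psi^-_t$ on $U\cap H$, and by linearity on $H$. The matrix $(\Psi^-_t)^{-1}\Psi^+_t-I$ kills $\ker\ell$, so
\begin{equation}\label{eq:shear}
\Psi^+_t=\Psi^-_t(I+\xi_t\ell)
\end{equation}
for a unique column vector $\xi_t$. By Lemma~\ref{lem:lattice} the determinants of $\Psi^\pm_t$ agree, and $\det(I+\xi_t\ell)=1+\ell(\xi_t)$, so $\ell(\xi_t)=0$. We have $\xi_0=0$. By Proposition~\ref{prop:period} the linear maps $\Psi^\pm_{2N}$ are the identity on open sets, so $\Psi^\pm_{2N}=I$ and $\xi_{2N}=0$. This is where periodicity enters.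

\emph{Which signs change.} Let $E_H$ be the set of events $(i,t)$ such that $\phi^-_{i,t}$ is proportional to $\ell$. If $(i,t)\notin E_H$, then $\ker\phi^-_{i,t}$ is a member of $\mathcal A$ other than $H$, so $y_i(t;p)=\phi^-_{i,t}(p)\ne0$, and $y_i(t;\cdot)$ has the same sign on both sides near $p$; thus $\sigma^+(i,t)=\sigma^-(i,t)$. If $(i,t)\in E_H$, then $\phi^-_{i,t}=\alpha_{i,t}\ell$ with $\alpha_{i,t}=\pm1$, since both forms are primitive in $L$. By \eqref{eq:shear},
\[
\phi^+_{i,t}=\alpha_{i,t}\ell\,(I+\xi_t\ell)=\alpha_{i,t}\big(1+\ell(\xi_t)\big)\ell=\alpha_{i,t}\ell .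
\]
So the sign of $y_i(t;\cdot)$ is $-\alpha_{i,t}$ on $U_-$ and $\alpha_{i,t}$ on $U_+$. Therefore
\begin{equation}\label{eq:jump}
n_\delta(U_+)-n_\delta(U_-)=\sum_{(i,t)\in E_H,\ d_i=\delta}\alpha_{i,t}.
\end{equation}
If $E_H$ is empty we are done, so assume it is not.

\emph{How the shear grows.} By \eqref{eq:A}, the matrices $A^\pm_t$ differ only in the columns $i$ with $(i,t)\in E_H$. There the entry in row $k$ of $A^+_t-A^-_t$ is $\Gamma_{ik}-\Delta_{ik}$ if $\alpha_{i,t}=1$ and $\Delta_{ik}-\Gamma_{ik}$ if $\alpha_{i,t}=-1$. So $A^+_t=A^-_t+\sum_i\alpha_{i,t}\,m_i\mathbf e_i^T$, the sum being over the $i$ with $(i,t)\in E_H$. Since $\mathbf e_i^T\Psi^+_t=\alpha_{i,t}\ell$ and $\alpha_{i,t}^2=1$,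
\[
\Psi^+_{t+1}=A^-_t\Psi^-_t(I+\xi_t\ell)+\sum_i m_i\ell=\Psi^-_{t+1}\Big(I+\Big(\xi_t+\sum_i w_{i,t}\Big)\ell\Big),\qquad w_{i,t}=(\Psi^-_{t+1})^{-1}m_i .
\]
Thus each event of $E_H$ adds $w_{i,t}$ to the shear vector, and $\xi_0=\xi_{2N}=0$ gives
\begin{equation}\label{eq:sumw}
\sum_{(i,t)\in E_H}w_{i,t}=0 .
\end{equation}

\emph{The increments are parallel.} Let $(i,t)\in E_H$. Since $i\notin K_{t+1}$, row $i$ of $\Pi_{t+1}$ is $-d_im_i^T$, so by skew-symmetry $\Pi_{t+1}\mathbf e_i=d_im_i$. Lemma~\ref{lem:bivector} gives $(\Psi^-_{t+1})^{-1}\Pi_{t+1}=\Pi_0(\Psi^-_{t+1})^T$. The step at time $t$ keeps coordinate $i\in K_t$, so $\mathbf e_i^T\Psi^-_{t+1}=\mathbf e_i^T\Psi^-_t=\alpha_{i,t}\ell$. Hence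
\[
w_{i,t}=d_i^{-1}(\Psi^-_{t+1})^{-1}\Pi_{t+1}\mathbf e_i=d_i^{-1}\Pi_0(\Psi^-_{t+1})^T\mathbf e_i=\frac{\alpha_{i,t}}{d_i}\,\Pi_0\ell^T .
\]
The sign $\alpha_{i,t}$, which had squared away, has reappeared. The matrix $\Pi_0$ may be singular, but $m_i\neq0$ by \eqref{eq:Mnonzero}, so $w_{i,t}\ne0$ and $\Pi_0\ell^T\neq0$. Then \eqref{eq:sumw} yields
\begin{equation}\label{eq:weighted}
\sum_{(i,t)\in E_H}\frac{\alpha_{i,t}}{d_i}=0 .
\end{equation}

\emph{The increments have the same length.} By itself, \eqref{eq:weighted} only shows that a weighted count is invariant. The second lattice removes the weights. For $(i,t)\in E_H$ the form $d_i^{-1}\ell=\pm d_i^{-1}\phi^-_{i,t}$ is primitive in $L'$ by Lemma~\ref{lem:lattice}, and the line $\mathbb R\ell$ contains only one such form up to sign. So all events of $E_H$ have the same value $d_i=\delta_H$. Now \eqref{eq:weighted} says $\sum_{E_H}\alpha_{i,t}=0$. The right side of \eqref{eq:jump} is this sum if $\delta=\delta_H$ and is empty otherwise.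
\end{proof}

\section{The Perron solution}\label{sec:eval}

It remains to compute $n_\delta$ at one generic point. Let $u$ be as in Lemma~\ref{lem:perron} and try $y_k(t)=u_kf(t)$ for $k\in K_t$. The right side of \eqref{eq:Y} becomes $(\Gamma^Tu)_k[f(t)]_+-(\Delta^Tu)_k[-f(t)]_+$, so \eqref{eq:Y} holds as soon as
\begin{equation}\label{eq:f}
f(t+1)+f(t-1)=\begin{cases}2\cos(\pi/h_\Gamma)\,f(t)&f(t)\ge0,\\ 2\cos(\pi/h_\Delta)\,f(t)&f(t)\le0.\end{cases}
\end{equation}
For $A_2$ this is the recurrence of Section~\ref{sec:A2}, where each row of signs is a cyclic shift of ${+}{+}{+}{-}{-}$. The same pattern holds in general.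

\begin{lemma}\label{lem:run}
Let $h\ge2$ be an integer, and let $f:\mathbb Z\to\mathbb R$ satisfy $f(t+1)+f(t-1)=2\cos(\pi/h)f(t)$ whenever $f(t)>0$. If $f(t_0)<0<f(t_0+1)$, then $f(t_0+1),\dots,f(t_0+h)$ are positive and $f(t_0+h+1)<0$.
\end{lemma}

\begin{proof}
Put $\theta=\pi/h$. The functions $g(x)=\beta\cos\theta x+\gamma\sin\theta x$ of a real variable satisfy $g(x+1)+g(x-1)=2\cos\theta\,g(x)$. The linear map $(\beta,\gamma)\mapsto(g(t_0),g(t_0+1))$ has determinant $\sin\theta\neq0$, so there is such a $g$ agreeing with $f$ at $t_0$ and $t_0+1$. It has a zero $s\in(t_0,t_0+1)$, hence $g(x)=a\sin\theta(x-s)$ for some $a$, and $a>0$ because $g(t_0+1)>0$ and $0<t_0+1-s<h$. So $g$ is positive on $(s,s+h)$, which contains $t_0+1,\dots,t_0+h$, and negative on $(s+h,s+2h)$, which contains $t_0+h+1$. If $f=g$ at $t-1$ and $t$, and $g(t)>0$, then $f(t+1)=g(t+1)$. By induction $f=g$ at $t_0,\dots,t_0+h+1$.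
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Y}]
Periodicity is Proposition~\ref{prop:period}. Let $f$ be the solution of \eqref{eq:f} with $f(0)=-1$, $f(1)=1$. Apply Lemma~\ref{lem:run} alternately to $f$ with $h=h_\Gamma$ and to $-f$ with $h=h_\Delta$; the conclusion of each application contains the hypothesis of the next. We find that, in the window $1\le t\le2N$, $f$ is positive at the times
\[
1,\dots,h_\Gamma\qquad\text{and}\qquad N+1,\dots,N+h_\Gamma
\]
and negative at the other times. The solution $y_k(t)=u_kf(t)$ has no zero in this window, so by periodicity it is generic. Let $K^\delta_t=\{k\in K_t:d_k=\delta\}$, so that $|K^\delta_0|+|K^\delta_1|=r_\delta$. The number of positive values in the class $\delta$ is the sum of $|K^\delta_t|$ over the two positive runs.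

If $h_\Gamma$ is even, each run contains $h_\Gamma/2$ times of each parity, and the sum is $2\cdot\frac{h_\Gamma}{2}\big(|K^\delta_0|+|K^\delta_1|\big)=h_\Gamma r_\delta$.

If $h_\Gamma$ is odd, every component of $\Gamma$ has type $A_{2n}$ with $2n+1=h_\Gamma$. Such a component is a path with $\Gamma_{ij}=\Gamma_{ji}=1$ on edges, so $d$ is constant on it, and it has $n$ vertices of each color. The class $\{k:d_k=\delta\}$ is a union of such components, so $|K^\delta_0|=|K^\delta_1|=r_\delta/2$, and the sum is $2h_\Gamma\cdot r_\delta/2=h_\Gamma r_\delta$.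

By Proposition~\ref{prop:wall} and periodicity, every generic solution has $h_\Gamma r_\delta$ positive values in the class $\delta$ in every window. A window contains $Nr_\delta$ pairs $(k,t)$ with $k\in K_t$ and $d_k=\delta$, so the number of negative values is $Nr_\delta-h_\Gamma r_\delta=h_\Delta r_\delta$.
\end{proof}

Together with Section~\ref{sec:TtoY}, this proves Theorem~\ref{thm:T} and the conjecture.

\section{How fine the count is}\label{sec:fine}

\subsection{Root lengths}

Suppose that $\Delta=0$ and $\Gamma$ has type $B_n$, $C_n$, $F_4$ or $G_2$. Then $d$ symmetrizes the Cartan matrix $2I-\Gamma$, so the classes $\{k:d_k=\delta\}$ are the sets of long and of short simple roots. By Theorem~\ref{thm:T}, the number of $\Gamma$-mutations at the vertices of a given length is $h_\Gamma$ times the number of simple roots of that length. This is the number of roots of that length \cite[Ch.~VI, \S1.11]{Bourbaki}. So the conjectured equality between $\Gamma$-mutations and roots holds length by length.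

\subsection{No refinement to vertices or automorphism orbits}

One might hope that every vertex has exactly $h_\Gamma$ $\Gamma$-mutations in a window, or that this holds on average over each orbit of the automorphism group of the diagram. Both fail. In the proof of Proposition~\ref{prop:wall}, the events whose signs change at a wall share the value $d_i$, but nothing forces them to share the vertex.

Let $\Gamma$ be the path $1-2-3-4$ of type $A_4$, let $\Delta=0$ and $\epsilon=(0,1,0,1)$. Then $d$ is constant, $h_\Gamma=5$, $h_\Delta=2$, $2N=14$. The $Y$-system of Section~\ref{sec:TtoY} is $y_1=\tau_2$, $y_2=\tau_1+\tau_3$, $y_3=\tau_2+\tau_4$, $y_4=\tau_3$, and \eqref{eq:Y} reads $y_k(t+1)=\sum_{i\sim k}[y_i(t)]_+-y_k(t-1)$, the sum being over the neighbors of $k$. Take $\lambda=(6,-1,-1,4)$, so that $y_2(0)=5$, $y_4(0)=-1$, $y_1(1)=-1$, $y_3(1)=3$. For instance $y_2(2)=0+3-5=-2$ and $y_4(2)=3+1=4$. Continuing,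
\[
\begin{array}{c|rrrrrrr}
t&0&2&4&6&8&10&12\\ \hline
y_2&5&-2&4&2&3&1&3\\
y_4&-1&4&-3&6&-1&1&3
\end{array}
\qquad
\begin{array}{c|rrrrrrr}
t&1&3&5&7&9&11&13\\ \hline
y_1&-1&1&3&-1&4&-3&6\\
y_3&3&1&3&5&-2&4&2
\end{array}
\]
The next values are $y_2(14)=5$, $y_4(14)=-1$, $y_1(15)=-1$, $y_3(15)=3$, confirming the period. So $\lambda$ is generic, and the numbers of $\Gamma$-mutations at the vertices $1,2,3,4$ are $4,6,6,4$, with total $20=h_\Gamma r$.

Now let $g$ solve $g(t+1)+g(t-1)=\mu_\Gamma[g(t)]_+$ with $g(0)=-1$, $g(1)=1$, where $\mu_\Gamma=2\cos(\pi/5)$. This is \eqref{eq:f}, as $\mu_\Delta=0$. The numbers $\tau_k(t)=u_kg(t)$ solve \eqref{eq:T}, whose right side is $\max(\mu_\Gamma u_kg(t),0)$, and $y_k(t)=\mu_\Gamma u_kg(t)$. By Section~\ref{sec:eval} this solution is generic, and its positive times in the window $1\le t\le14$ are $1,\dots,5$ and $8,\dots,12$, of which five are odd and five are even. So every vertex has $5$ $\Gamma$-mutations. On the orbits $\{1,4\}$ and $\{2,3\}$ of the automorphism $k\mapsto5-k$, the counts are $8$ and $12$ for the first solution and $10$ and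 $10$ for the second. Hence the counts at single vertices, and even on automorphism orbits, depend on $\lambda$, while the totals over the classes $d_k=\delta$ do not.

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Lie}, Ch.~V, \S6 and Ch.~VI, \S1.11.

\bibitem{Chin}
Ariana Chin, \emph{Classification of Zamolodchikov periodic cluster algebras}, arXiv:2510.18031 (2025).

\bibitem{FZ}
Fomin and Zelevinsky, \emph{Cluster algebras I}, JAMS (2002).

\bibitem{Humphreys}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\end{thebibliography}
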